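# Lower semicontinuous dimension functions need not be dense

Throughout, $A$ is a unital $C^*$-algebra.

## 1. Cuntz subequivalence and dimension functions

Let $M_\infty(A)=\bigcup_n M_n(A)$, with $M_n(A)$ embedded in $M_{n+1}(A)$ as the upper left corner. Write $a\oplus b=\operatorname{diag}(a,b)$, write $x\otimes 1_n=x\oplus\dots\oplus x$ ($n$ copies), and let $1_m=1_A\otimes 1_m$ with $1_0=0$.

**Definition (Cuntz subequivalence).** For $a,b\in M_\infty(A)_+$ write $a\preccurlyeq b$ if there is a sequence $(x_k)$ in $M_\infty(A)$ with $x_kbx_k^*\to a$ in norm. Write $a\sim b$ if $a\preccurlyeq b\preccurlyeq a$.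

**Example.** For $A=\mathbb C$ we have $a\preccurlyeq b$ if and only if $\operatorname{rank}a\le\operatorname{rank}b$. For $A=C(X)$ and scalar functions $f,g\ge0$, we have $f\preccurlyeq g$ if and only if $\{f\ne0\}\subset\{g\neq 0\}$. One direction is clear, since at a point where $g$ vanishes so does every $x_kgx_k^*$. For the other, $(f-\frac1k)_+$ has compact support inside $\{g>0\}$, so it equals $hgh$ with $h=\big((f-\frac1k)_+/g\big)^{1/2}$ continuous, and $(f-\frac1k)_+\to f$.

We use the following standard facts (see for example Rørdam, J. Funct. Anal. 107 (1992)). The proofs are short.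

- (F1) The relation $\preccurlyeq$ is transitive and compatible with $\oplus$, and $\{x: x\preccurlyeq b\}$ is norm closed. For transitivity: if $\|xbx^*-a\|<\varepsilon$, choose $y$ with $\|x\|^2\|ycy^*-b\|<\varepsilon$; then $\|(xy)c(xy)^*-a\|<2\varepsilon$. For closedness: if $x_k\to x$ and $x_k\preccurlyeq b$, choose $y_k$ with $\|y_kby_k^*-x_k\|<\frac1k$.
- (F2) $cxc^*\preccurlyeq x$, and $\lambda x\sim x$ for $\lambda>0$.
- (F3) If $0\le x\le y$, then $x\preccurlyeq y$. For $\varepsilon>0$ put $w=x^{1/2}(y+\varepsilon)^{-1}y^{1/2}$. Then $wyw^*=x^{1/2}h(y)x^{1/2}$ with $h(t)=t^2/(t+\varepsilon)^2\le1$, and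
$$\|x-wyw^*\|=\|(1-h(y))^{1/2}x(1-h(y))^{1/2}\|\le\|y(1-h(y))\|\le\sup_{t\ge0}\frac{t(2t\varepsilon+\varepsilon^2)}{(t+\varepsilon)^2}\le 3\varepsilon .$$
- (F4) $x+y\preccurlyeq x\oplus y$: multiply $x\oplus y$ by the row $(1,1)$ on the left and its adjoint on the right.
- (F5) If $p,q$ are projections with $p=v^*v$ and $vv^*\le q$, then $v=qv$, so $p=v^*qv\preccurlyeq q$.
- (F6) Let $Q,b$ be projections in a $C^*$-algebra $D$ and let $y=Qyb\in D$ satisfy $\|yy^*-Q\|<1$. Then $yy^*$ is invertible in $QDQ$, and $v=(yy^*)^{-1/2}y\in D$ satisfies $vv^*=Q$. Since $v=vb$, the projection $v^*v$ satisfies $v^*v\le b$.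

Let $W(A)=M_\infty(A)_+/{\sim}$ with $[x]+[y]=[x\oplus y]$, ordered by $[x]\le[y]$ if and only if $x\preccurlyeq y$. This is an ordered abelian monoid (permutation unitaries give commutativity) with $0\le[x]$ for all $x$. If $b\in M_k(A)_+$, then $b\le\|b\|1_k$, so $[b]\le k[1_A]$.

**Definition (dimension function).** A dimension function on $A$ is a map $d:M_\infty(A)_+\to[0,\infty)$ such that

1. $d(a\oplus b)=d(a)+d(b)$ for all $a,b$;
2. $a\preccurlyeq b$ implies $d(a)\le d(b)$;
3. $d(1_A)=1$.

The set of dimension functions is $DF(A)$, with the topology of pointwise convergence on $M_\infty(A)_+$.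

From $0\oplus0=0$ we get $d(0)=0$. By (F4), $d(x+y)\le d(x)+d(y)$, and $d(b)\in[0,k]$ for $b\in M_k(A)_+$.

**Example.** On $C(X)$, every point $t\in X$ gives $d_t(f)=\operatorname{rank}f(t)$. Condition (2) holds because $\operatorname{rank}(xbx^*)\le\operatorname{rank}b$ and matrix rank is lower semicontinuous.

**Definition (lower semicontinuity).** A dimension function $d$ is lower semicontinuous if, whenever $a_k\to a$ in norm in $M_n(A)_+$ for some $n$, we have $d(a)\le\liminf_kd(a_k)$. The set of these is $LDF(A)$.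

**Example.** On $C([0,1])$ the functions $d_t$ are lower semicontinuous. To get one that is not, fix a free ultrafilter $\omega$ on $\mathbb N$ and put $d_\omega(f)=\lim_{n\to\omega}\operatorname{rank}f(1/n)$. This is a dimension function. Let $g(t)=t$. Then $d_\omega(g)=1$, but $(g-\varepsilon)_+$ vanishes near $0$, so $d_\omega((g-\varepsilon)_+)=0$ for every $\varepsilon>0$, although $(g-\varepsilon)_+\to g$.

## 2. Density of $LDF(A)$ in $DF(A)$

In the last example $d_\omega$ is not lower semicontinuous, but it is a pointwise limit of functions that are: given finitely many $f$'s and a tolerance, the set of $n$ for which $d_{1/n}$ agrees with $d_\omega$ on these $f$'s within the tolerance belongs to $\omega$, hence is nonempty. The Blackadar–Handelman conjecture says that this always happens.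

**Conjecture (Blackadar–Handelman).** For any $C^*$-algebra $A$, the set $LDF(A)$ is dense in $DF(A)$ in the topology of pointwise convergence.

The formulation is taken from Kaushika De Silva, "A note on two Conjectures on Dimension funcitons of $C^{*}$-algebras", arXiv:1601.03475 (2016). The statement is known to hold for unital commutative $A$. Does it hold for every unital $A$?

The answer is no. It fails for a separable type I algebra (Theorem 1 below) and for simple, separable, nuclear algebras (Theorem 2). Proposition 3 characterizes density.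

**Finite-dimensional algebras.** Let $A=M_{r_1}(\mathbb C)\oplus\dots\oplus M_{r_s}(\mathbb C)$ and let $e_l$ be a minimal projection in the $l$-th summand. Every $b=(b_1,\dots,b_s)\in M_\infty(A)_+$ satisfies $b\sim\bigoplus_l e_l\otimes1_{\operatorname{rank}b_l}$, so $d(b)=\sum_l\operatorname{rank}(b_l)\,d(e_l)$. Hence every $d$ is lower semicontinuous and $LDF(A)=DF(A)$.

## 3. A first attempt: compact operators with a unit

To refute density we want an element $a$ that every lower semicontinuous $d$ annihilates, while some other $d$ has $d(a)=1$. A natural plan is to take $a=\sum_i2^{-i}p_i$ with orthogonal projections $p_i$ that satisfy $d(p_i)=0$ for all $d\in DF(A)$. Lower semicontinuity then forces $d(a)=0$, and one hopes that some $d$ sees the infinite sum.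

The smallest instance is $A=K(H)+\mathbb C1$ with $H$ infinite-dimensional and separable, $p_i=|e_i\rangle\langle e_i|$ for an orthonormal basis $(e_i)$. Let $\chi:A\to\mathbb C$ be the quotient map by $K(H)$. For every $k$, $p_1\otimes1_k\sim p_1+\dots+p_k\le1$, so $d(p_1)\le1/k$, and therefore $d(p_i)=d(p_1)=0$. So far so good.

But $a\otimes 1_2\preccurlyeq a$. In fact every $c\in M_n(K(H))_+$ satisfies $c\preccurlyeq a$. It is a limit of elements $FcF$ with $F$ a finite-rank projection. Such an element, of rank $\rho$ say, is equivalent to $p_1+\dots+p_\rho\le2^\rho a$. So $FcF\preccurlyeq a$, and (F1) gives $c\preccurlyeq a$. Hence $2d(a)\le d(a)$, which forces $d(a)=0$ for every $d\in DF(A)$.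

This is the exact point of failure: the infinite sum absorbs copies of itself. A dimension function with $d(a)=1$ can only exist if

$$(*)\qquad n\ge1,\ m\ge0,\ a\otimes1_n\preccurlyeq1_m\quad\Longrightarrow\quad n\le m ,$$

because $a\otimes1_n\preccurlyeq1_m$ gives $n\,d(a)\le m$. We therefore need projections $p_i$ that pull in two directions. For each fixed $j$ the projection $p_j$ must be negligible, so $p_j\otimes1_L\preccurlyeq1_m$ must hold with $L/m$ as large as we like. On the other hand, whenever $m<n$ some finite block $P_N=p_1+\dots+p_N$ must satisfy $P_N\otimes1_n\not\preccurlyeq1_m$. These demands do not conflict: $N$ may be chosen after $m$, while for fixed $j$ the first demand may use a huge $m$. Constant projections cannot do it. Nontrivial line bundles can, with Chern classes as the obstruction. First we check that $(*)$ is also sufficient.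

## 4. Hahn–Banach for groups, and the sufficiency of $(*)$

**Lemma A.** Let $G$ be an abelian group and $\rho:G\to\mathbb R$ subadditive with $\rho(kg)=k\rho(g)$ for integers $k\ge0$. For $g_0\in G$ there is an additive $f:G\to\mathbb R$ with $f\le\rho$ and $f(g_0)=\rho(g_0)$.

**Step 1: start on the cyclic group.** Put $f(kg_0)=k\rho(g_0)$ on $\mathbb Zg_0$. This is well defined: if $kg_0=0$ with $k>0$, then $k\rho(g_0)=\rho(0)=0$. For $k\ge0$ we have $f(kg_0)=\rho(kg_0)$. For $k<0$, $0=\rho(0)\le\rho(kg_0)+\rho(-kg_0)=\rho(kg_0)-k\rho(g_0)$, so $f(kg_0)\le\rho(kg_0)$.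

**Step 2: extend by one element.** Let $f\le\rho$ be additive on a subgroup $\mathcal H$ and let $g\in G$. We look for a value $t$ for $g$ with
$$\frac{f(h')-\rho(h'-lg)}{l}\le t\le\frac{\rho(h+kg)-f(h)}{k}\qquad(h,h'\in \mathcal H,\ k,l\ge1).$$
Such a $t$ exists, since every left side is at most every right side:
$$kf(h')+lf(h)=f(kh'+lh)\le\rho\big(k(h'-lg)+l(h+kg)\big)\le k\rho(h'-lg)+l\rho(h+kg).$$
The two bounds on $t$, together with $f\le\rho$ on $\mathcal H$, say precisely that $f(h)+kt\le\rho(h+kg)$ for all $h\in \mathcal H$, $k\in\mathbb Z$. The assignment $h+kg\mapsto f(h)+kt$ is well defined: if $h+kg=h_1+k_1g$, then this inequality for the pair $(h-h_1,k-k_1)$ gives $f(h-h_1)+(k-k_1)t\le\rho(0)=0$, and exchanging the roles gives the opposite inequality. So $f$ extends to $\mathcal H+\mathbb Zg$.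

**Step 3: all of $G$.** Zorn's lemma gives a maximal extension, and by Step 2 it is defined on $G$. $\square$

**Lemma B.** Let $a\in M_\infty(A)_+$ with $a\preccurlyeq1_A$ satisfy $(*)$. Then there is $d\in DF(A)$ with $d(a)=1$.

A small test: for $A=\mathbb C^2$ and $a=(1,0)$ condition $(*)$ holds, and $d(x,y)=\operatorname{rank}x$ works. For $A=M_2(\mathbb C)$ and $a$ of rank one, $a\otimes1_2\preccurlyeq1_1$ violates $(*)$, and the only dimension function has $d(a)=\frac12$.

*Proof.* Put $u=[1_A]$ and $w=[a]$. The plan is to pass to a group, define there the largest value a normalized positive functional could take, and use Lemma A to attain it at $w$.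

**Step 1: the preordered group.** Let $G$ be the Grothendieck group of $W(A)$, with canonical map $\gamma$; recall that $\gamma(x)=\gamma(y)$ if and only if $x+c=y+c$ for some $c$. Let
$$G_+=\{\gamma(x)-\gamma(y):\ y+z\le x+z\text{ for some }z\in W(A)\}.$$
It contains $0$ and is closed under addition, so $g\le g'\Leftrightarrow g'-g\in G_+$ is a translation-invariant preorder, and $\gamma$ is order preserving. We claim that
$$\gamma(y)\le\gamma(x)\iff y+z\le x+z\ \text{ for some }z. \tag{1}$$
Only "$\Rightarrow$" needs proof, since an element of $G$ has many representations as a difference. Let $\gamma(x)-\gamma(y)=\gamma(x')-\gamma(y')$ with $y'+z\le x'+z$. Then $x+y'+c=x'+y+c$ for some $c$. With $Z=x'+c+z$,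
$$y+Z=(x'+y+c)+z=x+c+(y'+z)\le x+c+x'+z=x+Z .$$

**Step 2: $(*)$ survives in $G$.** We show: if $n\ge1$, $m\in\mathbb Z$ and $n\gamma(w)\le m\gamma(u)$, then $n\le m$.

Let $m\ge0$. By (1), $nw+z\le mu+z$ for some $z$. By induction $snw+z\le smu+z$ for all $s\ge1$: indeed $(s+1)nw+z\le nw+smu+z\le (s+1)mu+z$. Choose $k$ with $z\le ku$. Then $snw\le snw+z\le smu+z\le(sm+k)u$, so $sn\le sm+k$ by $(*)$. Divide by $s$ and let $s\to\infty$: $n\le m$. If $m<0$, then $n\gamma(w)\le m\gamma(u)\le0$, and the case $m=0$ gives $n\le0$, a contradiction.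

**Step 3: the gauge.** Define
$$\rho(g)=\inf\{m/n:\ n\ge1,\ m\in\mathbb Z,\ ng\le m\gamma(u)\}.$$
The set is nonempty: if $g=\gamma(x)-\gamma(y)$, then $g\le\gamma(x)\le k\gamma(u)$ for some $k$. It is bounded below: choose $k\ge0$ with $-g\le k\gamma(u)$. If $ng\le m\gamma(u)$, then adding $-ng\le nk\gamma(u)$ gives $0\le(m+nk)\gamma(u)$. As $\gamma(w)\le\gamma(u)$, we get $\gamma(w)\le(m+nk+1)\gamma(u)$, and Step 2 gives $1\le m+nk+1$, so $m/n\ge-k$. For $g=0$ we may take $k=0$, so $\rho(0)=0$.

*Subadditivity.* If $ng\le m\gamma(u)$ and $n'g'\le m'\gamma(u)$, then $nn'(g+g')\le(n'm+nm')\gamma(u)$, so $\rho(g+g')\le\frac mn+\frac{m'}{n'}$.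

*Homogeneity for $k\ge1$.* If $n(kg)\le m\gamma(u)$, then $\frac mn=k\cdot\frac m{nk}\ge k\rho(g)$, so $\rho(kg)\ge k\rho(g)$. If $ng\le m\gamma(u)$, then $n(kg)\le km\gamma(u)$, so $\rho(kg)\le k\frac mn$, hence $\rho(kg)\le k\rho(g)$.

*The value at $w$.* $\rho(\gamma(w))=1$: "$\le$" because $w\le u$, and "$\ge$" by Step 2.

**Step 4: the dimension function.** Lemma A with $g_0=\gamma(w)$ gives an additive $f\le\rho$ with $f(\gamma(w))=1$. If $g\ge0$, then $-g\le0\cdot\gamma(u)$, so $f(-g)\le\rho(-g)\le0$ and $f(g)\ge0$. Also $f(\gamma(u))\le\rho(\gamma(u))\le1$ and $-f(\gamma(u))\le\rho(-\gamma(u))\le-1$, so $f(\gamma(u))=1$. Hence $d(b)=f(\gamma([b]))$ is a dimension function with $d(a)=1$. $\square$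

## 5. Tautological line bundles over a product of projective spaces

We recall what we need about complex vector bundles over a compact manifold $X$.

- (T1) A bundle $E$ has a total Chern class $c(E)=1+c_1(E)+c_2(E)+\cdots$ with $c_k(E)\in H^{2k}(X)$ and $c_k(E)=0$ for $k>\operatorname{rank}E$. It is natural, equals $1$ on trivial bundles, and $c(E\oplus F)=c(E)c(F)$; it is invertible since $c(E)-1$ is nilpotent.
- (T2) A projection $p\in C(X,M_k(\mathbb C))$ has a range bundle. If $vv^*=p$ and $v^*v\le q$, then $v^*$ embeds the range of $p$ into the range of $q$, so (range of $q$) $\cong$ (range of $p$) $\oplus\,\eta$, with $\eta$ the range of $q-v^*v$.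
- (T3) $H^*(\mathbb{CP}^i;\mathbb Q)=\mathbb Q[x]/(x^{i+1})$, where $x=c_1$ of the tautological line bundle; products are computed by the Künneth theorem.

For example, over $\mathbb{CP}^1$ the tautological line bundle has $c_1=x\ne0$, so it is not trivial.

A $C^*$-algebra is *type I* if the image of each irreducible representation contains the compact operators. The algebra $C(Z,K(H))$ is an example for $Z$ compact. Subalgebras of type I algebras and extensions of type I by type I are type I, and type I algebras are nuclear.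

**Construction.** Let $\mathbb{CP}^i$ be the space of lines in $\mathbb C^{i+1}$, let $Z=\prod_{i\ge1}\mathbb{CP}^i$ (compact metrizable) and let $H=\bigoplus_{i\ge1}\mathbb C^{i+1}$ be the Hilbert space sum. For $z=(\ell_i)_i\in Z$ let $p_i(z)$ be the projection of $H$ onto the line $\ell_i\subset\mathbb C^{i+1}\subset H$. The $p_i\in C(Z,K(H))$ are pairwise orthogonal. Put $P_N=\sum_{i\le N}p_i$ and $P(z)=\sum_ip_i(z)$ (strong sum), and
$$B=\{f\in C(Z,K(H)):\ P(z)f(z)=f(z)=f(z)P(z)\ \ \forall z\},\qquad A=B+\mathbb C1,\qquad a=\sum_{i\ge1}2^{-i}p_i\in B_+,$$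
where $1$ is the constant function $1_H$. Then $B$ is a $C^*$-algebra and a closed ideal of the unital $C^*$-algebra $A$. Let $\chi:A\to A/B=\mathbb C$ be the quotient map. The algebra $A$ is separable; $B$ is type I as a subalgebra of $C(Z,K(H))$, hence so is $A$, and $A$ is nuclear.

Cutting down by $P$ is essential. In $C(Z,K(H))+\mathbb C1$ the unit dominates constant projections of every finite rank, and $P_N\otimes1_n$ lies under such a projection up to Murray–von Neumann equivalence. So $P_N\otimes1_n\preccurlyeq1$ for all $N,n$, hence $a\otimes1_n\preccurlyeq1$ by (F1), and $(*)$ fails as in Section 3. In $A$ the unit is only as large as the $P_M$ together: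

**Approximate unit.** For $b\in B$,
$$P_Mb\to b\quad\text{and}\quad bP_M\to b\quad\text{in norm.}\tag{2}$$
Let $E_M$ be the projection of $H$ onto $\bigoplus_{i\le M}\mathbb C^{i+1}$. Then $P_M(z)=E_MP(z)$, so $\|P_Mb-b\|=\sup_z\|(E_M-1)b(z)\|$. This tends to $0$ because $b(Z)\subset K(H)$ is norm compact and $(E_M-1)k\to0$ for each compact $k$. Take adjoints for the other half.

**Comparison inside $B$.** If $p,q\in M_n(B)$ are projections and $v\in M_n(C(Z,K(H)))$ satisfies $v^*v=p$, $vv^*\le q$, then
$$v=qvp\in M_n(B),\quad\text{so } p\preccurlyeq q\text{ in }M_\infty(A)\tag{3}$$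
by (F5): the entries of $qvp$ are fixed under multiplication by $P$ on both sides.

**Theorem 1.** (a) $LDF(A)=\{d_\chi\}$, where $d_\chi(b)=\operatorname{rank}\chi(b)$; in particular $d(a)=0$ for every $d\in LDF(A)$. (b) There is $d\in DF(A)$ with $d(a)=1$. Hence $\{d\in DF(A):d(a)>\frac12\}$ is a nonempty open set disjoint from $LDF(A)$, so $LDF(A)$ is not dense in $DF(A)$ and the conjecture is false.

## 6. Divergence of the harmonic series and $LDF(A)=\{d_\chi\}$

For projections in matrices over $C(Z,K(H))$ write $p\lesssim q$ if $v^*v=p$ and $vv^*\le q$ for some $v$ in a matrix space over $C(Z,K(H))$. This relation is transitive (compose the partial isometries).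

**Step 1: $d(p_j)=0$ for all $j$ and all $d\in DF(A)$.** The line bundle of $p_i$ is nontrivial, but $i+1$ copies of it contain a trivial line. So $p_i$ is worth at least $\frac1{i+1}$ of a trivial line, and the series $\sum\frac1{i+1}$ diverges.

Let $h\in H$ be a unit vector and $e=|h\rangle\langle h|$, a constant rank-one projection. Let $e_0,\dots,e_i$ be the standard basis of $\mathbb C^{i+1}$, and let $v$ be the column with entries $v_k=|p_ie_k\rangle\langle h|$, $0\le k\le i$. Then
$$v^*v=\sum_k\|p_ie_k\|^2e=\operatorname{tr}(p_i)\,e=e .$$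
Hence $vv^*$ is a projection, and $(p_i\otimes1_{i+1})v=v$ shows $vv^*\le p_i\otimes1_{i+1}$. So
$$e\lesssim p_i\otimes1_{i+1}.\tag{4}$$
In the other direction, $p_j$ lies under the constant projection onto $\mathbb C^{j+1}$, so $p_j\lesssim e\otimes1_{j+1}$.

Put $h_M=\sum_{i=1}^M\frac1{i+1}$, $m=(j+1)(M+1)!$ and $L=mh_M/(j+1)=(M+1)!\,h_M\in\mathbb N$. For $i\le M$ we have $(i+1)\mid m$, so (4) gives $e\otimes1_{m/(i+1)}\lesssim p_i\otimes1_m$. Add over $i\le M$. The row $(p_1,\dots,p_M)$ shows that $p_1\oplus\dots\oplus p_M$ is equivalent to $P_M$, so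
$$p_j\otimes1_L\lesssim e\otimes1_{L(j+1)}=e\otimes1_{mh_M}\lesssim P_M\otimes1_m .$$
Both ends are projections over $B$. By (3), $p_j\otimes1_L\preccurlyeq P_M\otimes1_m\le1_m$ in $M_\infty(A)$. Hence $L\,d(p_j)\le m$, that is, $d(p_j)\le(j+1)/h_M$, which tends to $0$ as $M\to\infty$.

**Step 2: a lower semicontinuous $d$ vanishes on $B$.** Let $d\in LDF(A)$ and $c\in M_n(B)_+$. By (2), $c=\lim_M(P_M\otimes1_n)c(P_M\otimes1_n)$. These elements are $\le\|c\|\,P_M\otimes1_n$, so their $d$-value is at most $n\sum_{i\le M}d(p_i)=0$. By lower semicontinuity $d(c)=0$.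

**Step 3: $d=d_\chi$.** For $b\in M_n(A)_+$ let $s=\chi(b)\in M_n(\mathbb C)\subset M_n(A)$, a positive scalar matrix, and $c=b-s\in M_n(B)_{sa}$. Since $|c|\in M_n(B)_+$, Step 2 gives $d(|c|)=0$. From $b\le s+|c|$ and $s\le b+|c|$ we get $d(b)\le d(s)\le d(b)$. Since $s\sim1_{\operatorname{rank}s}$, $d(b)=d(s)=\operatorname{rank}s$.

**Step 4: $d_\chi\in LDF(A)$.** Additivity and $d_\chi(1)=1$ are clear. If $x_kbx_k^*\to a'$, then $\chi(x_k)\chi(b)\chi(x_k)^*\to\chi(a')$, and lower semicontinuity of matrix rank gives $\operatorname{rank}\chi(a')\le\operatorname{rank}\chi(b)$. The same property makes $d_\chi$ lower semicontinuous. Finally $\chi(a)=0$, so $d_\chi(a)=0$. This proves (a). $\square$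

## 7. The Chern class obstruction and a dimension function with $d(a)=1$

Since $a\in A_+$, we have $a\preccurlyeq1_A$. By Lemma B it suffices to verify $(*)$.

**The smallest case by hand.** Let $\xi_i$ denote the line bundle given by $p_i$, and take $m=1$, $n=2$. Can two copies of $\xi_1$ embed in $\xi_1\oplus\dots\oplus\xi_M$? If so, $2\xi_1\oplus\eta\cong\xi_1\oplus\dots\oplus\xi_M$ with $\operatorname{rank}\eta=M-2$, while
$$c(\eta)=(1+x_1)^{-1}(1+x_2)\cdots(1+x_M)$$
contains the monomial $-x_1x_2\cdots x_M$. It is nonzero and has complex degree $M>\operatorname{rank}\eta$, so no such embedding exists, whatever $M$ is. The general case is the same count.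

Suppose, for contradiction, that $a\otimes1_n\preccurlyeq1_m$ with $0\le m<n$. If $m=0$, then $a=0$, which is false. So $m\ge1$. Fix $N\ge m$.

**Step 1: from Cuntz comparison to a partial isometry over $B$.** As $2^{-N}P_N\le a$, the projection $Q=P_N\otimes1_n$ satisfies $Q\preccurlyeq a\otimes1_n\preccurlyeq1_m$. So there are $R$ and $x\in M_R(A)$ with $\|x1_mx^*-Q\|<\frac12$. Put $y=Qx1_m$. It lies in $M_R(B)$ because $B$ is an ideal, and $yy^*-Q=Q(x1_mx^*-Q)Q$ has norm $<\frac12$. By (2), $y(P_M\otimes1_m)\to y$ as $M\to\infty$. So for some $M\ge N$ the element $y'=y(P_M\otimes1_m)$ satisfies $\|y'y'^*-Q\|<\frac12$. Since $y'=Qy'(P_M\otimes1_m)$, (F6) in $M_R(B)$ gives $v\in M_R(B)$ with $vv^*=Q$ and $v^*v\le P_M\otimes1_m$.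

**Step 2: from the partial isometry to bundles.** Restrict to $Z_M=\prod_{i\le M}\mathbb{CP}^i$ by fixing the other coordinates. All ranges now lie in the finite-dimensional space $(E_MH)^R$. Let $\xi_i$ be the tautological line bundle of $\mathbb{CP}^i$ pulled back to $Z_M$; it is the range of $p_i$. By (T2), there is a bundle $\eta$ with
$$n(\xi_1\oplus\dots\oplus\xi_N)\oplus\eta\cong m(\xi_1\oplus\dots\oplus\xi_M),\qquad\operatorname{rank}\eta=mM-nN .$$

**Step 3: a Chern class beyond the rank.** With $x_i=c_1(\xi_i)$, $H^*(Z_M;\mathbb Q)=\mathbb Q[x_1,\dots,x_M]/(x_i^{i+1})$ and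
$$c(\eta)=\prod_{i\le N}(1+x_i)^{-(n-m)}\prod_{N<i\le M}(1+x_i)^m .$$
Consider the monomial
$$\prod_{i\le N}x_i^{\,i}\prod_{N<i\le M}x_i^{\,m}.$$
It is a basis element: in the second product $m\le N<i$, and this is why $N\ge m$ was required. Its coefficient in $c(\eta)$ is the product of the one-variable coefficients, namely $\prod_{i\le N}(-1)^i\binom{n-m+i-1}{i}\ne0$, because $n-m\ge1$. So $c_r(\eta)\ne0$ for $r=\sum_{i\le N}i+m(M-N)$. By (T1) $r\le\operatorname{rank}\eta=mM-nN$, that is,
$$\sum_{i\le N}i\le(m-n)N<0,$$
a contradiction. So $(*)$ holds and Lemma B gives $d\in DF(A)$ with $d(a)=1$. Since $\{d:d(a)>\frac12\}$ is open in the pointwise topology, Theorem 1 is proved. $\blacksquare$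

The partial sums $a_N=\sum_{i\le N}2^{-i}p_i$ show where this $d$ fails to be lower semicontinuous: $d(a_N)=0$ for all $N$ by Section 6, $a_N\to a$, and $d(a)=1$.

## 8. Simple algebras: tautological bundles over Grassmannians

The algebra above has the proper ideal $B$. For simple algebras we first state the result and its limits. An *AH algebra* is an inductive limit of finite direct sums of algebras $pM_n(C(X))p$ with $X$ compact metrizable and $p$ a projection; for instance, $M_n(C(X))$ is one. Such algebras are nuclear.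

**Theorem 2.** For every $\delta>0$ there are a simple, unital, separable, nuclear $C^*$-algebra $A$ (an AH algebra) and $a\in A_+$ such that $d(a)<\delta$ for all $d\in LDF(A)$, but $d(a)=1$ for some $d\in DF(A)$.

With $\delta\le1$, the set $\{d\in DF(A):d(a)>\frac\delta2+\frac12\}$ is nonempty and open when $\delta<1$, and it misses $LDF(A)$ since $\frac\delta2+\frac12>\delta$. So density fails for simple algebras too.

**Optimality.** Let $A$ be simple and unital and $0\ne a\preccurlyeq1_A$, say $a\in M_r(A)_+$. As $M_r(A)$ is simple and unital, $1_r=\sum_{l=1}^{k}x_lay_l$ for some $x_l,y_l$. From $(x_l-y_l^*)a(x_l-y_l^*)^*\ge0$ we get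
$$2\cdot1_r=\sum_l(x_lay_l+y_l^*ax_l^*)\le\sum_l(x_lax_l^*+y_l^*ay_l)\preccurlyeq a\otimes1_{2k},$$
so $1_A\preccurlyeq a\otimes1_{2k}$ and $\frac1{2k}\le d(a)\le1$ for all $d\in DF(A)$. Hence for simple $A$ the value $0$ on $LDF(A)$ is impossible, and $\sup_{DF(A)}d(a)-\sup_{LDF(A)}d(a)<1$ whenever $LDF(A)\ne\emptyset$. The algebras of Theorem 2 are inductive limits of matrix algebras over $C(X_i)$ with unital connecting maps. They have a tracial state: extend tracial states of the building blocks to states of $A$ and take a weak$^*$ cluster point. By a textbook fact $d_\tau(b)=\lim_k\tau(b^{1/k})$ is then a lower semicontinuous dimension function, so $LDF(A)\neq\emptyset$. By Theorem 2, the constant $1$ is the supremum of the possible gaps. Without simplicity, Theorem 1 has gap exactly $1$.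

**One Grassmannian, and why one is not enough.** Let $Y=\mathrm{Gr}(t,r)$ be the space of $t$-dimensional subspaces of $\mathbb C^r$, let $S$ be its tautological bundle (rank $t$) and $V=\mathbb C^r/S$. Take $t=1$, $Y=\mathbb{CP}^{r-1}$. If $S\oplus\eta$ is trivial, then $c(\eta)=c(S)^{-1}=(1+x)^{-1}$ has nonzero component in degree $r-1$, so $\operatorname{rank}\eta\ge r-1$. In other words, $S$ has rank $1$ but fits into no trivial bundle of rank below $r$, the rank of the unit of $M_r(C(Y))$. For many copies this stops: Lemma C below embeds $nS$ in a trivial bundle of rank $n+r-1$, which is below $nr$ once $n,r\ge2$. Condition $(*)$ must handle all $n$. The remedy is to let the rank $t$ grow: we shall see that $t$ copies of $S$ need total rank $tr$. So we use $\mathrm{Gr}(i,r_i)$ for every $i$, with $\sum_ii/r_i$ small, inside one simple limit algebra.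

**Lemma C.** Let $Y$ be a closed smooth manifold of real dimension $D$ and let $E$ be a smooth complex subbundle of rank $\rho\ge1$ of a trivial bundle $Y\times\mathbb C^k$. If $k'\le k$ is an integer with $k'\ge\rho+D/2$, then $E$ admits a fiberwise injective bundle map into $Y\times\mathbb C^{k'}$.

*Proof.* If $k=k'$, nothing is to be done. If $k>k'$, then $k>\rho+D/2$. The manifold of lines $P(E)=\{(y,\ell):\ell\text{ a line in }E_y\}$ has real dimension $D+2(\rho-1)<2(k-1)=\dim_{\mathbb R}\mathbb{CP}^{k-1}$. So the smooth map $(y,\ell)\mapsto\ell\in\mathbb{CP}^{k-1}$ is not surjective, by Sard's theorem. Choose a line $\ell_0$ outside the image. It lies in no fiber $E_y$, so $E\to Y\times\mathbb C^k/\ell_0$ is fiberwise injective, and its image is a smooth subbundle of a trivial bundle of rank $k-1$. Repeat. $\square$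

**Construction.** Let $k_i=4^i$, let $r_1$ be an integer with $r_1\ge2$ and $r_1\ge2/\delta$, and let $r_{i+1}=r_i(k_i+1)$. Then $r_i\ge5^{i-1}r_1$, so $i<r_i$ and
$$\sum_i\frac i{r_i}\le\frac1{r_1}\sum_ii\,5^{-(i-1)}=\frac{25}{16}\,r_1^{-1}<\delta .\tag{5}$$
Put $c_i=\prod_{j\ge i}\frac{k_j}{k_j+1}$. Since $\sum_j\frac1{k_j+1}<\infty$, we have $c_i>0$ and $c_i\to1$. Let $Y_i=\mathrm{Gr}(i,r_i)$, $X_1=Y_1$, $X_{i+1}=X_i^{k_i}\times Y_{i+1}$, $A_i=M_{r_i}(C(X_i))$ and
$$\varphi_i:A_i\to A_{i+1},\qquad\varphi_i(f)(x_1,\dots,x_{k_i},y)=\operatorname{diag}\big(f(x_1),\dots,f(x_{k_i}),f(w_i)\big).$$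
The points $w_i\in X_i$ are chosen to force simplicity. For $i\le j$ let $\theta_{ij}:X_j\to X_i$ be the surjection given by iterated first coordinates. Let $(z_{i,s})_s$ be dense in $X_i$. Let $j\mapsto(i(j),s(j))$ be a surjection of $\mathbb N$ onto $\mathbb N^2$ with $i(j)\le j$; listing the pairs by the value of $i+s$ and, for equal values, by $i$ does this. Choose $w_j\in X_j$ with $\theta_{i(j)j}(w_j)=z_{i(j),s(j)}$. Let $A=\varinjlim A_i$. The maps $\varphi_i$ are unital and injective, and we regard $A_i\subset A$. The algebra $A$ is a unital separable AH algebra, hence nuclear.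

Let $q_i\in A_i$ be the projection whose value at a point with $Y_i$-coordinate $y$ is the projection onto $y\subset\mathbb C^{r_i}$; it has rank $i$. Put $a=\sum_i2^{-i}q_i\in A_+$. Then $q_i\preccurlyeq a\preccurlyeq1$.

**Step 1: $A$ is simple.** A nonzero closed ideal $I$ of the limit meets some $A_i$ in some $f\ne0$, which is nonvanishing on a nonempty open $U\subset X_i$. Pick $s$ with $z_{i,s}\in U$ and $j$ with $(i(j),s(j))=(i,s)$; then $j\ge i(j)=i$. The image of $f$ in $A_{j+1}$ contains at every point the block (image of $f$ in $A_j$)$(w_j)$, which in turn contains the block $f(\theta_{ij}(w_j))=f(z_{i,s})\ne0$. An element of $M_{r_{j+1}}(C(X_{j+1}))$ that vanishes nowhere generates it as an ideal. Hence $1\in I$.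

**Step 2: $d(q_i)\le i/r_i$ for $d\in DF(A)$, and $d(a)<\delta$ for $d\in LDF(A)$.** Let $e\in A_i$ be a constant rank-one projection. As $e\otimes1_{r_i}\sim1$, $d(e)=1/r_i$. Let $S$ be the tautological bundle on $Y_i$, where $\dim_{\mathbb R}Y_i=2i(r_i-i)$. For $n\ge i$ the bundle $nS\subset Y_i\times\mathbb C^{nr_i}$ has rank $ni$, and $ni+i(r_i-i)\le nr_i$. So by Lemma C it embeds in the trivial bundle of rank $ni+i(r_i-i)$. Make the embedding isometric by polar decomposition and pull back to $X_i$. This gives a partial isometry showing, by (F5), that $q_i\otimes1_n\preccurlyeq e\otimes1_{ni+i(r_i-i)}$. Hence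
$$d(q_i)\le\frac1{r_i}\Big(i+\frac{i(r_i-i)}n\Big),$$
and $n\to\infty$ gives $d(q_i)\le i/r_i$. If $d$ is lower semicontinuous, then by (F4) and (5)
$$d(a)\le\liminf_I d\Big(\sum_{i\le I}2^{-i}q_i\Big)\le\sum_i\frac i{r_i}<\delta .$$

**Step 3: if $q_i\otimes1_i\preccurlyeq1_m$ in $M_\infty(A)$, then $m\ge c_i\,i$.** This is the quantitative obstruction. Write $t=i$, $r=r_i$, $Y=Y_i$, $Q=q_i\otimes1_t$.

*Descent to a finite stage.* There is $x\in M_R(A)$ with $\|x1_mx^*-Q\|<\frac12$, and after a small perturbation $x\in M_R(A_j)$ for some $j>i$. Apply (F6) to $Qx1_m$: there is $v\in M_R(A_j)$ with $vv^*=Q$ and $v^*v\le1_m$.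

*The connecting map.* Let $K=\prod_{l=i}^{j-1}k_l$ and $\kappa=r_j/r_i=\prod_{l=i}^{j-1}(k_l+1)$. We claim that $X_j\cong X_i^K\times X'$ for a compact space $X'$ (a point or a product of Grassmannians), and that up to a permutation unitary $A_i\to A_j$ is
$$f\mapsto\operatorname{diag}(f\circ\pi_1,\dots,f\circ\pi_K,\ \kappa-K\text{ point evaluations of }f),$$
where $\pi_s$ are the projections onto the $K$ factors $X_i$. For $j=i+1$ this is the definition of $\varphi_i$. For the induction step, $X_{j+1}=X_j^{k_j}\times Y_{j+1}\cong X_i^{Kk_j}\times X''$. Each of the first $k_j$ blocks of $\varphi_j$ contributes $K$ projections, onto its own factors $X_i$, and $\kappa-K$ point evaluations. The last block, evaluation at $w_j$, contributes only point evaluations. This makes $\kappa(k_j+1)$ blocks, of which $Kk_j$ are coordinate projections.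

*The bundle equation.* Fix all coordinates of $X_j$ except the $Y$-coordinate of each of the $K$ factors $X_i$. This embeds $Y^K$ in $X_j$. Let $S$ be the tautological bundle of $Y$ and $V=\mathbb C^r/S$, so $c(S)c(V)=1$. Restricted to $Y^K$, the embedding $v^*$ gives a bundle $\eta$ with
$$t\Big(\bigoplus_{s=1}^K\mathrm{pr}_s^*S\Big)\oplus\mathbb C^{(\kappa-K)t^2}\oplus\eta\cong\mathbb C^{mr_j},\qquad\operatorname{rank}\eta=mr_j-\kappa t^2=\kappa(mr-t^2),$$
and $c(\eta)=\prod_s\mathrm{pr}_s^*c(V)^t$.

*Its top class.* We have $\dim_{\mathbb C}Y=t(r-t)$ and $\operatorname{rank}V=r-t$. So the component of $c(V)^t$ in the top degree $2t(r-t)$ of $Y$ is $c_{r-t}(V)^t$, and the component of $c(\eta)$ in the top degree $2Kt(r-t)$ of $Y^K$ is $\prod_s\mathrm{pr}_s^*\big(c_{r-t}(V)^t\big)$.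

*Claim: $c_{r-t}(V)^t$ is the generator of $H^{2t(r-t)}(Y;\mathbb Z)$.* It is the Euler class of $V^{\oplus t}$, whose rank equals $\dim_{\mathbb C}Y$. Consider the section $y\mapsto(e_1\bmod y,\dots,e_t\bmod y)$, with $e_1,\dots,e_r$ the standard basis of $\mathbb C^r$. It vanishes exactly when $e_1,\dots,e_t\in y$, that is, only at $y_0=\operatorname{span}(e_1,\dots,e_t)$. Near $y_0$ write $y$ as the graph of a linear map $T:\mathbb C^t\to\mathbb C^{r-t}$. The map $(v,w)\mapsto w-Tv$ has kernel $y$, so it identifies $\mathbb C^r/y$ with $\mathbb C^{r-t}$. In these coordinates the section is $T\mapsto(-Te_1,\dots,-Te_t)$, a complex linear isomorphism. So the zero is transverse with sign $+1$, and the Euler number is $1$ (Bott–Tu, Thm 11.17).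

*Conclusion.* The class $\prod_s\mathrm{pr}_s^*(c_{r-t}(V)^t)$ is a product of generators of the top cohomology of the factors, hence nonzero by the Künneth theorem (the cohomology of Grassmannians is free). So $c_{Kt(r-t)}(\eta)\ne0$ and $Kt(r-t)\le\operatorname{rank}\eta=\kappa(mr-t^2)$. Since $K\le\kappa$,
$$mr\ge t^2+\frac K\kappa(tr-t^2)\ge\frac K\kappa\,tr,\qquad\text{so}\quad m\ge\frac K\kappa\,t=t\prod_{l=i}^{j-1}\frac{k_l}{k_l+1}\ge c_i\,t .$$

**Step 4: $(*)$ holds for $a$.** Let $a\otimes1_n\preccurlyeq1_m$ with $n\ge1$. Step 3 speaks only about $i$ copies of $q_i$, so we scale the relation to have at least $i$ copies. For each $i$ put $s=\lceil i/n\rceil\le(i+n)/n$. Then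
$$i[q_i]\le sn[q_i]\le sn[a]\le sm[1_A],$$
so $sm\ge c_i\,i$ by Step 3, and
$$m\ge\frac{c_i\,i}{s}\ge c_i\,\frac{ni}{i+n}\longrightarrow n\qquad(i\to\infty).$$
Hence $m\ge n$. As $a\preccurlyeq1_A$, Lemma B gives $d\in DF(A)$ with $d(a)=1$. With Steps 1 and 2 this proves Theorem 2. $\blacksquare$

## 9. Density as a comparison property

**Proposition 3.** For a unital $C^*$-algebra $A$ the following are equivalent:

1. $LDF(A)$ is dense in $DF(A)$;
2. if $b,c\in M_\infty(A)_+$ satisfy $d(b)\le d(c)$ for all $d\in LDF(A)$, then $d(b)\le d(c)$ for all $d\in DF(A)$.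

In Theorem 1, condition (2) fails for the pair $b=a$, $c=0$.

*Proof.* **(1) implies (2).** Evaluations are continuous, so $\{d\in DF(A):d(b)\le d(c)\}$ is closed; if it contains $LDF(A)$, it contains the closure.

**(2) implies (1), the empty case.** If $LDF(A)=\emptyset$, the hypothesis in (2) is vacuous. With $b=1_2$ and $c=1_1$, (2) says $2\le1$ for every $d\in DF(A)$, so $DF(A)=\emptyset$ and (1) holds.

**(2) implies (1), separation.** Let $LDF(A)\ne\emptyset$ and suppose $d_0\in DF(A)$ is not in the closure of $LDF(A)$ in $\mathbb R^{M_\infty(A)_+}$. The set $LDF(A)$ is convex, because $\liminf$ is superadditive. Continuous functionals on this product space are finite combinations of evaluations. So by Hahn–Banach there are finitely many $b_i\in M_\infty(A)_+$ and reals $\lambda_i,\mu$ with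
$$\sum_i\lambda_id_0(b_i)>\mu>\sup_{d\in LDF(A)}\sum_i\lambda_id(b_i).$$

**(2) implies (1), from reals to elements.** If $b_i\in M_{k_i}(A)_+$, then $d(b_i)\in[0,k_i]$ for all $d\in DF(A)$. So a small change of the $\lambda_i$ changes the sums uniformly little, and we may take $\lambda_i$ and $\mu$ rational, then integral after scaling. Let $b$ be the direct sum of the $b_i\otimes1_{\lambda_i}$ with $\lambda_i>0$, together with $1_{|\mu|}$ if $\mu<0$. Let $c$ be the direct sum of the $b_i\otimes1_{|\lambda_i|}$ with $\lambda_i<0$, together with $1_\mu$ if $\mu>0$. Then for every $d\in DF(A)$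
$$d(b)-d(c)=\sum_i\lambda_id(b_i)-\mu .$$
This is negative for all $d\in LDF(A)$ and positive for $d=d_0$, contradicting (2). $\square$
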